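\title{Integrability of $f(u^\star)$ in the extremal problem for the $p$-Laplacian with a general superlinear nonlinearity}

\begin{abstract}
Let $u_\lambda$ be the minimal solution of $-\Delta_pu=\lambda f(u)$ with zero Dirichlet data in a smooth bounded domain $\Omega\subset\mathbb R^n$, and let $u^\star$ be the increasing limit of $u_\lambda$ as $\lambda$ tends to the extremal parameter $\lambda^\star$. We prove that $f(u^\star)\in L^1(\Omega)$ and $u^\star\in W^{1,p}_0(\Omega)$ for every $p>1$ and every positive increasing $C^1$ function $f$ with $f(t)/t^{p-1}\to\infty$; no convexity is assumed. The stability inequality is tested with the functions $(|\nabla u|-\kappa\,(x-z)\cdot\nabla u)_+\,\eta$, for which the term containing $f'$ cancels. Together with a Pohozaev identity, this excludes concentration of $|\nabla u_\lambda|^p$ both inside $\Omega$ and at $\partial\Omega$. We also show that $u_\lambda\to u^\star$ strongly in $W^{1,p}_0(\Omega)$, and that superlinearity is needed only to ensure that $u^\star$ is finite almost everywhere.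
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Omega\subset\mathbb R^n$, $n\ge2$, be a smooth bounded domain, let $p>1$, and let $\Delta_pu=\operatorname{div}(|\nabla u|^{p-2}\nabla u)$. Let $f$ be a positive increasing $C^1$ function on $[0,\infty)$ that is $p$-superlinear at infinity:
\begin{equation}\label{eq:super}
\lim_{t\to\infty}\frac{f(t)}{t^{p-1}}=\infty .
\end{equation}
For $\lambda>0$ we consider
\begin{equation}\label{eq:P}
-\Delta_pu=\lambda f(u)\ \text{ in }\Omega,\qquad u>0\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega .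
\end{equation}
A \emph{regular solution} is a function $u\in C^1(\overline\Omega)$, positive in $\Omega$ and zero on $\partial\Omega$, such that
\begin{equation}\label{eq:weak}
\int_\Omega|\nabla u|^{p-2}\nabla u\cdot\nabla\varphi=\lambda\int_\Omega f(u)\,\varphi
\end{equation}
for all $\varphi\in C_c^\infty(\Omega)$. Since $\nabla u$ and $f(u)$ are bounded, \eqref{eq:weak} then holds for all $\varphi\in W^{1,p}_0(\Omega)$ by density. It is known that there is an extremal parameter $\lambda^\star\in(0,\infty)$ with the following properties, which are our starting point.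
\begin{itemize}
\item[(E1)] For every $\lambda\in(0,\lambda^\star)$ problem \eqref{eq:P} has a regular solution $u_\lambda$ that is minimal among all solutions.
\item[(E2)] The map $\lambda\mapsto u_\lambda$ is increasing.
\item[(E3)] For $\lambda>\lambda^\star$ problem \eqref{eq:P} has no regular solution.
\end{itemize}
The minimal solutions are also semi-stable; the form of this property that we use is derived from (E1) in Lemma~\ref{lem:stab}. By (E2) the pointwise limit
\[
u^\star=\lim_{\lambda\uparrow\lambda^\star}u_\lambda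
\]
exists, with values in $(0,\infty]$ in $\Omega$.

The function $u^\star$ is the candidate for a solution at the endpoint $\lambda=\lambda^\star$. For the right side of \eqref{eq:weak} to make sense for $u^\star$ and all bounded test functions, $f(u^\star)$ must be integrable; by monotone convergence this means that $\int_\Omega f(u_\lambda)$ stays bounded as $\lambda\uparrow\lambda^\star$. It is known that $f(u^\star)\in L^1(\Omega)$ if $p\ge2$ and $(f(t)-f(0))^{1/(p-1)}$ is convex for $t\ge t_0$, for some $t_0\ge0$. The question, posed in \cite{CS}, is whether $f(u^\star)\in L^1(\Omega)$ for every $p>1$ and every positive increasing $f$ satisfying \eqref{eq:super}. The answer is yes.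

\begin{theorem}\label{thm:main}
Let $\Omega$, $p$, $f$ and $u_\lambda$ be as above. Then
\[
\sup_{\lambda^\star/2\le\lambda<\lambda^\star}\Big\{\int_\Omega|\nabla u_\lambda|^p+\int_{\partial\Omega}|\nabla u_\lambda|^p\,d\mathcal H^{n-1}+\int_\Omega f(u_\lambda)\Big\}<\infty .
\]
In particular $f(u^\star)\in L^1(\Omega)$ and $u^\star\in W^{1,p}_0(\Omega)$.
\end{theorem}

The estimates behind Theorem~\ref{thm:main} give more information on the limit. Throughout, $F(t)=\int_0^tf$ and $d(x)=\operatorname{dist}(x,\partial\Omega)$.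

\begin{theorem}\label{thm:limit}
Under the hypotheses of Theorem~\ref{thm:main}:
\begin{itemize}
\item[(i)] $u_\lambda\to u^\star$ strongly in $W^{1,p}_0(\Omega)$ as $\lambda\uparrow\lambda^\star$, $f(u^\star)u^\star\in L^1(\Omega)$, and
\[
\int_\Omega|\nabla u^\star|^{p-2}\nabla u^\star\cdot\nabla\varphi=\lambda^\star\int_\Omega f(u^\star)\varphi\qquad\text{for all }\varphi\in W^{1,p}_0(\Omega)\cap L^\infty(\Omega);
\]
\item[(ii)] $F(u_\lambda)$ is bounded in $W^{1,1}_0(\Omega)$ for $\lambda\in[\lambda^\star/2,\lambda^\star)$, and hence $F(u^\star)\in L^{n/(n-1)}(\Omega)$;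
\item[(iii)] $\int_{\{d<\delta\}}|\nabla u^\star|^p\le C\delta$ for small $\delta$, and $|\nabla u^\star|\in L^{pn/(n-1)}_{\mathrm{loc}}(\Omega)$.
\end{itemize}
\end{theorem}

The last result isolates the role of \eqref{eq:super}.

\begin{theorem}\label{thm:growth}
Let $f>0$ be increasing and $C^1$ on $[0,\infty)$, with no growth assumption, and suppose that there are $\lambda^\star\in(0,\infty)$ and solutions $u_\lambda$ with \emph{(E1)--(E3)}. Then, with $f(\infty)=\lim_{t\to\infty}f(t)$,
\[
f(u^\star)\in L^1(\Omega)\iff u^\star<\infty\ \text{a.e. in }\Omega,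
\]
and in that case all conclusions of Theorems~\ref{thm:main} and~\ref{thm:limit} hold. In general, \eqref{eq:super} cannot be replaced by $\liminf_{t\to\infty}f(t)/t^{p-1}>0$.
\end{theorem}

Section~\ref{sec:model} discusses simple cases and runs the whole argument in one dimension. Sections~\ref{sec:prelim}--\ref{sec:close} prove Theorem~\ref{thm:main}, and Sections~\ref{sec:limit} and~\ref{sec:growth} prove the other two theorems.

\section{Simple cases and a one-dimensional model}\label{sec:model}

\subsection{Two cases that suggest the answer}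

Let $p=2$, and let $\lambda_1$ and $\varphi_1>0$ be the first Dirichlet eigenvalue and eigenfunction of $-\Delta$ in $\Omega$. Taking $\varphi=\varphi_1$ in \eqref{eq:weak} gives $\lambda\int f(u_\lambda)\varphi_1=\lambda_1\int u_\lambda\varphi_1$. By \eqref{eq:super} there is $C$ with $\lambda_1t\le\frac{\lambda^\star}4f(t)+C$ for all $t\ge0$, so $\frac\lambda2\int f(u_\lambda)\varphi_1\le C\int\varphi_1$ for $\lambda\ge\lambda^\star/2$. Thus $f(u^\star)\varphi_1\in L^1(\Omega)$. The weight vanishes on $\partial\Omega$, so even for $p=2$ integrability near the boundary needs another argument. For $p\ne2$ this duality is lost, and interior integrability needs a proof as well.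

Now let $p>1$ be arbitrary and let $\Omega=B_1$ be the unit ball. If $R$ is a rotation, $u_\lambda\circ R$ is a solution, so $u_\lambda\le u_\lambda\circ R$ by (E1); applying this to $R^{-1}$ shows that $u=u_\lambda$ is radial. Testing \eqref{eq:weak} with $\min((r-|x|)_+/\varepsilon,1)$ and letting $\varepsilon\downarrow0$ gives
\[
m(r):=\lambda\int_{B_r}f(u)=-|\partial B_1|\,r^{n-1}|u'(r)|^{p-2}u'(r).
\]
Hence $u'<0$ on $(0,1]$, the limit $u^\star$ is radially nonincreasing, and since it is finite a.e.\ (Lemma~\ref{lem:finite}) we have $u^\star(\frac12)<\infty$. For $r\in[\frac12,1]$ we have $|\partial B_1|\,|u'(r)|^{p-1}\ge m(r)\ge m(\frac12)$, and integrating $|u'|$ over $[\frac12,1]$ gives $m(\frac12)\le|\partial B_1|\,(2u^\star(\frac12))^{p-1}$. Outside $B_{1/2}$ we have $f(u)\le f(u^\star(\frac12))$. So $f(u^\star)\in L^1(B_1)$, for every $p$ and $f$. This argument rests on knowing the level sets of $u$. In a general domain we do not know them, and stability has to take their place.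

\subsection{Which test functions in the stability inequality?}

Let $p=2$. Stability of $u$ means $\int|\nabla\xi|^2-\lambda f'(u)\xi^2\ge0$. A first attempt is $\xi=g(u)$ with $g(0)=0$. If $G(t)=\int_0^t(g')^2$, then $\int|\nabla\xi|^2=\int\nabla u\cdot\nabla G(u)=\lambda\int f(u)G(u)$, and stability reads $\int f'(u)g(u)^2\le\int f(u)G(u)$. This is useful when $f'$ is bounded below in terms of $f$. An increasing superlinear $f$ may, however, rise steeply on short intervals and be nearly constant on the long intervals between them. We therefore want test functions for which $f'$ \emph{cancels}. With $L=-\Delta-\lambda f'(u)$, an integration by parts gives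
\begin{equation}\label{eq:formal}
\int|\nabla(w\eta)|^2-\lambda f'(u)w^2\eta^2=\int w^2|\nabla\eta|^2+\int(Lw)\,w\,\eta^2 .
\end{equation}
So if $w\ge0$ and $Lw=-h\le0$, stability yields $\int hw\eta^2\le\int w^2|\nabla\eta|^2$, an inequality without $f'$. Functions $w$ for which $Lw$ does not contain $f'$ come from symmetries of the operator: translations give $L\,\partial_iu=0$, and dilations give $L\big((x-z)\cdot\nabla u\big)=2\lambda f(u)$. The second identity produces $f$ itself, with a sign.

\subsection{The argument on an interval}\label{sub:1d}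

The dimension $n=1$ is outside our hypotheses, but it shows the structure of the proof with no technicalities. Let $p=2$. Suppose that $u=u_\lambda$, $\lambda\in[\lambda^\star/2,\lambda^\star)$, are positive solutions of $-u''=\lambda f(u)$ on $(-1,1)$ with $u(\pm1)=0$, increasing in $\lambda$, stable for Lipschitz $\xi$ with compact support, and that $u^\star<\infty$ a.e. Let $\Sigma=\int_{-1}^1(u')^2$ and $I=(-\frac12,\frac12)$. We show that $\Sigma$ and $M=\lambda\int_{-1}^1f(u)$ are bounded independently of $\lambda$.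

\emph{Step 1: stability.} Since $u''<0$, $u$ has a single critical point $x_\lambda$. On each side of it, $L|u'|=0$; also $(xu')''=2u''+xu'''=-2\lambda f(u)-\lambda f'(u)xu'$, that is, $L(xu')=2\lambda f(u)$. So $w=|u'|-\frac12xu'$ satisfies $Lw=-\lambda f(u)$ away from $x_\lambda$, and $\frac12|u'|\le w\le\frac32|u'|$. Let $\eta$ be piecewise linear, equal to $1$ on $I$ and to $0$ for $|x|\ge\frac34$, so $|\eta'|\le4$. Identity \eqref{eq:formal} holds on each side of $x_\lambda$, because the boundary term $w'w\eta^2$ vanishes where $w$ does. Hence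
\[
\tfrac12\lambda\int_If(u)|u'|\le\lambda\int f(u)\,w\eta^2\le\int w^2(\eta')^2\le36\,\Sigma .
\]

\emph{Step 2: conservation of energy.} The function $E=\frac12(u')^2+\lambda F(u)$ is constant, and $E=\frac12u'(\pm1)^2$. Fix $x_1\in I$ with $u^\star(x_1)<\infty$, and pick $x_2\in I$ with $u'(x_2)^2\le\Sigma$. Since $(F(u))'=f(u)u'$, Step~1 gives
\[
E\le\tfrac12\Sigma+\lambda F(u^\star(x_1))+\lambda\int_If(u)|u'|\le C(\Sigma+1).
\]
This bounds the boundary gradient from the interior. Conversely, $F\ge0$ gives $(u')^2\le2E\le C(\Sigma+1)$ everywhere: the density $(u')^2$ cannot concentrate on small sets.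

\emph{Step 3: closing the estimate.} Integrating the equation gives $M=u'(-1)-u'(1)=2\sqrt{2E}\le C(\Sigma+1)^{1/2}$. Multiplying it by $\min(u,s)$ gives $\int_{\{u<s\}}(u')^2\le sM$. Since $u\le u^\star$,
\[
\Sigma\le sM+2E\,|\{u^\star\ge s\}|\le Cs(\Sigma+1)^{1/2}+C\,|\{u^\star\ge s\}|\,(\Sigma+1).
\]
Choose $s$, independent of $\lambda$, with $C|\{u^\star\ge s\}|\le\frac12$. Then $\Sigma$ is bounded, and so is $M$.

The estimates of Steps 1 and 2 are linear in the unknown quantity $\Sigma$ and bound nothing by themselves. The gain comes from Step~3: the energy carried by $\{u<s\}$ is \emph{sublinear} in $\Sigma$, and the rest is carried by a small set, on which it cannot concentrate.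

\subsection{What changes in higher dimensions}

Three difficulties appear. First, for $p\neq2$ the equation is singular or degenerate on the critical set of $u$, where $u$ need not be $C^2$. All our test functions vanish on that set and are truncated at a level $\varepsilon>0$ so as to stay away from it. Second, conservation of energy survives only in integrated form, as a Pohozaev identity, and there is no pointwise bound on $|\nabla u|^p$. Inside $\Omega$ it is replaced by an $L^{n/(n-1)}$ bound (Corollary~\ref{cor:int}), and near $\partial\Omega$ by the bound $\int_{\{d<\delta\}}|\nabla u|^p\le C\delta(\int_\Omega|\nabla u|^p+1)$ (Proposition~\ref{prop:layer}). Third, near the boundary the Pohozaev identity controls not $|\nabla u|^p$ but a quantity that for $p=2$ and the boundary $\{x_n=0\}$ equals $\frac12(u_n^2-u_1^2-\dots-u_{n-1}^2)$. It is negative where $\nabla u$ is nearly tangential. To control that region we use stability a second time, with a function $w$ of the same type as in Step~1 but tuned to be nonpositive on a piece of $\partial\Omega$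 (Section~\ref{sub:patch}).

\section{Preliminaries}\label{sec:prelim}

\subsection{Notation}

From now on $\lambda\in[\lambda^\star/2,\lambda^\star)$ and $u=u_\lambda$. We set
\[
\Sigma=\Sigma_\lambda=\int_\Omega|\nabla u|^p,\qquad M=M_\lambda=\lambda\int_\Omega f(u),\qquad Z=\{x\in\overline\Omega:\nabla u(x)=0\},\qquad b=1-\frac1p\in(0,1).
\]
Both $\Sigma$ and $M$ are finite for each $\lambda$. Let $a(\xi)=|\xi|^{p-2}\xi$, the gradient of $\frac1p|\xi|^p$, and $V=a(\nabla u)$. Off $Z$ let $\mathbf n=\nabla u/|\nabla u|$ and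
\[
A=Da(\nabla u)=|\nabla u|^{p-2}\big(I+(p-2)\,\mathbf n\otimes\mathbf n\big).
\]
This symmetric matrix has eigenvalue $(p-1)|\nabla u|^{p-2}$ in the direction $\mathbf n$ and $|\nabla u|^{p-2}$ on $\mathbf n^\perp$. Hence $0\le A\xi\cdot\xi\le\Lambda|\nabla u|^{p-2}|\xi|^2$ with $\Lambda=\max(1,p-1)$.

The letter $C$ denotes constants that do not depend on $\lambda\in[\lambda^\star/2,\lambda^\star)$; they may depend on $n,p,\Omega,f,\lambda^\star,u^\star$ and on cutoff functions fixed independently of $\lambda$. Regularity of $u$ for a fixed $\lambda$ is used only qualitatively, to justify computations.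

We extend $d$ as the signed distance, negative outside $\overline\Omega$, denote by $\nu$ the \emph{inner} unit normal, and write $\Omega_\delta=\{x\in\Omega:d(x)<\delta\}$. Fix $\delta_0>0$ so small that
\begin{itemize}
\item $d$ is smooth with bounded derivatives in $\{|d|<2\delta_0\}$; there $|\nabla d|=1$, and $\nabla d=\nu$ on $\partial\Omega$;
\item $\Phi(y,t)=y+t\nu(y)$ is a diffeomorphism of $\partial\Omega\times(0,\delta_0)$ onto $\Omega_{\delta_0}$ with $d(\Phi(y,t))=t$, $\nabla d(\Phi(y,t))=\nu(y)$, and Jacobian $J\in[\frac12,2]$ ($J\to1$ uniformly as $t\downarrow0$);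
\item $\mu\delta_0\le1$, where $\mu=\sup_{\{|d|<2\delta_0\}}|\Delta d|$.
\end{itemize}

\subsection{Standard facts}

We use three facts on the $p$-Laplacian; inequalities for $\Delta_p$ are meant in the weak sense, tested with nonnegative functions.
\begin{itemize}
\item[(A)] \emph{Comparison.} If $v_1,v_2\in W^{1,p}(\Omega)$, $-\Delta_pv_1\le-\Delta_pv_2$ and $(v_1-v_2)_+\in W^{1,p}_0(\Omega)$, then $v_1\le v_2$. (Test with $(v_1-v_2)_+$ and use $(a(\xi)-a(\xi'))\cdot(\xi-\xi')>0$ for $\xi\ne\xi'$.)
\item[(B)] \emph{Regularity} \cite{Li}. If $v\in W^{1,p}_0(\Omega)$ and $\Delta_pv$ are bounded, then $v\in C^{1,\beta}(\overline\Omega)$ for some $\beta\in(0,1)$.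
\item[(C)] \emph{Strong maximum principle and Hopf lemma} \cite{Va}. If $v\in C^1(\overline\Omega)$, $v\ge0$, $v\not\equiv0$ and $-\Delta_pv\ge0$, then $v>0$ in $\Omega$, and $\nabla v\cdot\nu>0$ at points of $\partial\Omega$ where $v=0$.
\end{itemize}
We also use the Sobolev inequality $\|h\|_{L^{n/(n-1)}(\Omega)}\le C_n\int_\Omega|\nabla h|$ for $h\in W^{1,1}_0(\Omega)$, and the following form of the direct method. If $g(x,t)$ is bounded, measurable in $x$ and continuous in $t$, then $\int_\Omega\frac1p|\nabla v|^p-\int_\Omega\int_0^{v}g(x,t)\,dt\,dx$ is coercive on $W^{1,p}_0(\Omega)$ (because $p>1$) and weakly lower semicontinuous, so it has a minimizer $v$, and $-\Delta_pv=g(x,v)$.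

\subsection{Regularity and stability of the minimal solution}

\begin{lemma}\label{lem:reg}
We have $\nabla u=|\nabla u|\nu\ne0$ on $\partial\Omega$, the set $Z$ is a compact subset of $\Omega$, and $u\in C^2(\overline\Omega\setminus Z)$.
\end{lemma}

\begin{proof}
By (B), $u\in C^{1,\beta}(\overline\Omega)$. By (C), $\nabla u\cdot\nu>0$ on $\partial\Omega$, and $\nabla u$ is normal there because $u=0$. This gives the first two claims.

\emph{Interior points.} Let $x_0\in\Omega\setminus Z$ and $\xi_0=\nabla u(x_0)$. Choose $r$ so that $\nabla u$ maps $B_{2r}(x_0)\subset\Omega$ into the ball $B_{|\xi_0|/2}(\xi_0)$, which is convex and on which $Da$ is smooth and uniformly elliptic. For a unit vector $e$ and $0<|t|<r$ let $D_tv=(v(\cdot+te)-v)/t$. In $B_r(x_0)$ we have $D_tV=A_t\nabla D_tu$ with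
\[
A_t=\int_0^1Da\big((1-s)\nabla u+s\nabla u(\cdot+te)\big)\,ds,
\]
so $D_tu\in C^{1,\beta}$ solves $\operatorname{div}(A_t\nabla D_tu)=-\lambda D_t(f(u))$ weakly. Uniformly in $t$, the matrices $A_t$ are elliptic and bounded in $C^\beta$, and $D_tu$ and $D_t(f(u))$ are bounded, since $u$ and $f(u)$ are $C^1$. The interior estimate \cite[Theorem 8.32]{GT} for divergence-form equations with $C^\beta$ coefficients and bounded right side bounds $D_tu$ in $C^{1,\beta}(B_{r/2}(x_0))$ uniformly in $t$. Letting $t\to0$, we get $u\in C^{2,\beta}$ near $x_0$.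

\emph{Boundary points.} Choose $\varepsilon<\delta_0$ with $\nabla u\ne0$ on $\overline D$, $D=\Omega_\varepsilon$; $D$ is a finite union of smooth domains. In $D$ the equation reads $\sum_{ij}A_{ij}u_{ij}=-\lambda f(u)$, with $A$ uniformly elliptic and $A_{ij},f(u)\in C^\beta(\overline D)$. The boundary values of $u$ are those of a function in $C^{2,\beta}(\overline D)$, namely $u$ times a cutoff supported near $\{d=\varepsilon\}$. By \cite[Theorem 6.14]{GT} the linear problem $\sum_{ij}A_{ij}v_{ij}=-\lambda f(u)$ in $D$, $v=u$ on $\partial D$, has a solution $v\in C^{2,\beta}(\overline D)$. The difference $u-v\in C^2(D)\cap C(\overline D)$ solves the homogeneous problem, so it vanishes by the maximum principle.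
\end{proof}

The second variation of the energy involves $A$, which is not defined on $Z$, and minimality compares $u$ only with functions below it. We therefore state stability for nonnegative test functions supported away from $Z$; these are the only ones we need.

\begin{lemma}\label{lem:stab}
For every Lipschitz function $\xi\ge0$ with compact support in $\Omega\setminus Z$,
\begin{equation}\label{eq:stab}
\int A\nabla\xi\cdot\nabla\xi-\lambda f'(u)\,\xi^2\ \ge\ 0 .
\end{equation}
\end{lemma}

\begin{proof}
Let $E(v)=\int_\Omega\frac1p|\nabla v|^p-\lambda F(v)$. We first show that $u$ minimizes $E$ among $v\in W^{1,p}_0(\Omega)$ with $0\le v\le u$. Let $\tilde f(x,t)=f(\min(t_+,u(x)))$, a bounded function, and let $v$ minimize the functional $\tilde E$ of the direct method with $g=\lambda\tilde f$. Since $f$ is positive and increasing, $0<-\Delta_pv=\lambda\tilde f(x,v)\le\lambda f(u)=-\Delta_pu$. By (A), $0\le v\le u$; by (B) and (C), $v\in C^1(\overline\Omega)$ and $v>0$ in $\Omega$. Then $\tilde f(x,v)=f(v)$, so $v$ is a regular solution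 of \eqref{eq:P}, and (E1) gives $u\le v$. Thus $v=u$: the function $u$ minimizes $\tilde E$, and $\tilde E=E$ on functions between $0$ and $u$.

On $\operatorname{supp}\xi$, both $u$ and $|\nabla u|$ are bounded below by positive constants. For small $t\ge0$ we therefore have $0\le u-t\xi\le u$, and $\nabla u-t\nabla\xi$ stays away from $0$ on $\operatorname{supp}\xi$. Since $\frac1p|\cdot|^p$ is smooth away from $0$ with Hessian $Da$, and $F\in C^2$, the function $e(t)=E(u-t\xi)$ is $C^2$ near $0$. We have $e'(0)=0$ by \eqref{eq:weak}, $e''(0)$ is the left side of \eqref{eq:stab}, and $e(t)\ge e(0)$ for small $t>0$. Hence $e''(0)\ge0$.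
\end{proof}

\subsection{Direct consequences of the equation}

\begin{lemma}\label{lem:finite}
We have $u^\star<\infty$ a.e.\ in $\Omega$. Consequently $|\{u^\star\ge s\}|\to0$ as $s\to\infty$.
\end{lemma}

\begin{proof}
Let $0\le\varphi\in C_c^\infty(\Omega)$. The function $\varphi^p/u^{p-1}$ is $C^1$ with compact support in $\Omega$. Using it in \eqref{eq:weak}, and then Young's inequality $p\alpha^{p-1}\gamma\le(p-1)\alpha^p+\gamma^p$ with $\alpha=\varphi|\nabla u|/u$ and $\gamma=|\nabla\varphi|$, we get
\[
\lambda\int\frac{f(u)}{u^{p-1}}\varphi^p=\int\Big(p\,\frac{\varphi^{p-1}}{u^{p-1}}\,V\cdot\nabla\varphi-(p-1)\frac{\varphi^p}{u^p}|\nabla u|^p\Big)\le\int|\nabla\varphi|^p .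
\]
So $\int_Kf(u_\lambda)/u_\lambda^{p-1}\le C_K$ for each compact $K\subset\Omega$. On $\{u^\star=\infty\}$ the integrand tends to $\infty$ as $\lambda\uparrow\lambda^\star$, by \eqref{eq:super}. By Fatou's lemma $K\cap\{u^\star=\infty\}$ is a null set. The last claim follows because $|\Omega|<\infty$.
\end{proof}

The next lemma shows that the mass $M$ is a boundary flux, so that Theorem~\ref{thm:main} is in essence a bound on the boundary gradient, and it contains the estimate for the energy below a fixed level.

\begin{lemma}\label{lem:flux}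
We have $M=\int_{\partial\Omega}|\nabla u|^{p-1}$, and $\int_{\{u^\star<s\}}|\nabla u|^p\le sM$ for every $s>0$.
\end{lemma}

\begin{proof}
Take $\varphi=\min(d/\varepsilon,1)\in W^{1,p}_0(\Omega)$ in \eqref{eq:weak}, $\varepsilon<\delta_0$. The right side tends to $M$ as $\varepsilon\downarrow0$. The left side is $\int_{\partial\Omega}\varepsilon^{-1}\int_0^\varepsilon V(\Phi(y,t))\cdot\nu(y)\,J\,dt\,dy$, which tends to $\int_{\partial\Omega}V\cdot\nu=\int_{\partial\Omega}|\nabla u|^{p-1}$ because $V$ is continuous on $\overline\Omega$. Next, $\varphi=\min(u,s)$ gives $\int_{\{u<s\}}|\nabla u|^p=\lambda\int f(u)\min(u,s)\le sM$, and $\{u^\star<s\}\subset\{u<s\}$ by (E2).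
\end{proof}

\section{The linearized operator}\label{sec:lin}

Formally, the linearized operator is $Lw=-\operatorname{div}(A\nabla w)-\lambda f'(u)w$. Since $u$ is only $C^2$ off $Z$, we use it in weak form. Call $\varphi$ \emph{admissible} if it is Lipschitz with compact support in $\Omega\setminus Z$. For $w\in C^1(\Omega\setminus Z)$ and $h\in C(\Omega\setminus Z)$ we write $Lw=h$ if
\[
\int A\nabla w\cdot\nabla\varphi-\lambda f'(u)\,w\varphi=\int h\varphi\qquad\text{for all admissible }\varphi .
\]

\subsection{Stability tested on a subsolution}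

The following lemma makes \eqref{eq:formal} rigorous. The cutoff $\eta$ may be nonzero on $\partial\Omega$, provided that $w\le0$ there.

\begin{lemma}\label{lem:sub}
Let $w\in C(\overline\Omega)\cap C^1(\Omega\setminus Z)$ satisfy $Lw=-h$ with $h\ge0$. Let $\eta\ge0$ be Lipschitz with compact support in $\mathbb R^n$, and assume $w\le0$ on $Z$ and on $\partial\Omega\cap\operatorname{supp}\eta$. Then
\[
\int_{\Omega\setminus Z}h\,w_+\eta^2\le\Lambda\int_{\Omega\setminus Z}|\nabla u|^{p-2}w_+^2\,|\nabla\eta|^2 .
\]
\end{lemma}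

\begin{proof}
Let $\varepsilon>0$ and $\psi=(w-\varepsilon)_+$. The set $\{x\in\overline\Omega\cap\operatorname{supp}\eta:w(x)\ge\varepsilon\}$ is compact and meets neither $Z$ nor $\partial\Omega$. The functions $\xi=\psi\eta$ and $\varphi=\psi\eta^2$ vanish outside it and are locally Lipschitz in $\Omega\setminus Z$, so they are admissible. Expanding both sides and using the symmetry of $A$,
\[
A\nabla(\psi\eta)\cdot\nabla(\psi\eta)=\psi^2A\nabla\eta\cdot\nabla\eta+A\nabla\psi\cdot\nabla(\psi\eta^2)\quad\text{a.e.}
\]
In the last term $\nabla\psi$ may be replaced by $\nabla w$: the two agree on $\{w>\varepsilon\}$, and $\nabla(\psi\eta^2)=0$ a.e.\ on $\{w\le\varepsilon\}$. By \eqref{eq:stab} and $Lw=-h$,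
\[
0\le\int\psi^2A\nabla\eta\cdot\nabla\eta+\lambda\int f'(u)(w\psi-\psi^2)\eta^2-\int h\psi\eta^2 ,
\]
and $w\psi-\psi^2=\varepsilon\psi$. For fixed $\lambda$ the function $f'(u)\psi\eta^2$ is bounded uniformly in $\varepsilon$, so the middle term tends to $0$ as $\varepsilon\downarrow0$. The other two converge monotonically.
\end{proof}

\subsection{Translations, dilations, and the length of the gradient}

Off $Z$ let $H=D^2u$ and $P=I-\mathbf n\otimes\mathbf n$. We split $H$ into the normal part $h_{\mathbf{nn}}=H\mathbf n\cdot\mathbf n$, the mixed part $PH\mathbf n$ and the tangential part $PHP$, and set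
\[
\tau^2=|PHP|^2+|PH\mathbf n|^2 .
\]
Then $|H|^2=h_{\mathbf{nn}}^2+2|PH\mathbf n|^2+|PHP|^2$ and $|H\mathbf n|^2=h_{\mathbf{nn}}^2+|PH\mathbf n|^2$. So $\tau$ measures all second derivatives except the one in the direction of the gradient.

\begin{lemma}\label{lem:id}
Let $z\in\mathbb R^n$, $X=x-z$, and $u_i=\partial_iu$. Then
\[
Lu_i=0,\qquad L(X\cdot\nabla u)=p\lambda f(u),\qquad L|\nabla u|=-\mathcal G,
\]
where $\mathcal G=|\nabla u|^{p-3}\big(|PHP|^2+(p-1)|PH\mathbf n|^2\big)\ge\min(1,p-1)\,|\nabla u|^{p-3}\tau^2$. Moreover, with $C=C(n,p)$,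
\begin{equation}\label{eq:hess}
|\nabla u|^{p-2}|D^2u|\le C\big(|\nabla u|^{p-2}\tau+\lambda f(u)\big)\quad\text{in }\Omega\setminus Z .
\end{equation}
\end{lemma}

\begin{proof}
In $\Omega\setminus Z$ we have $V\in C^1$, $\partial_iV=A\nabla u_i$ and $-\operatorname{div}V=\lambda f(u)$ pointwise.

\emph{Translations.} For $\varphi\in C_c^\infty(\Omega\setminus Z)$, use $\partial_i\varphi$ in \eqref{eq:weak} and integrate by parts in $x_i$ on both sides:
\begin{equation}\label{eq:trans}
\int A\nabla u_i\cdot\nabla\varphi=\lambda\int f'(u)\,u_i\varphi .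
\end{equation}
Mollifying an admissible $\varphi$ gives convergence in $W^{1,1}$ with supports in a compact subset of $\Omega\setminus Z$, where $A\nabla u_i$ is bounded. So \eqref{eq:trans} holds for all admissible $\varphi$.

\emph{Dilations.} Let $c=X\cdot\nabla u$. Then $\nabla c=\sum_iX_i\nabla u_i+\nabla u$ and $A\nabla u=(p-1)V$. Apply \eqref{eq:trans} to $X_i\varphi$, whose gradient is $X_i\nabla\varphi+\varphi e_i$, and sum over $i$. Since $\sum_iA\nabla u_i\cdot e_i=\operatorname{div}V=-\lambda f(u)$,
\[
\sum_i\int X_iA\nabla u_i\cdot\nabla\varphi=\lambda\int f'(u)\,c\,\varphi+\lambda\int f(u)\varphi .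
\]
Adding $(p-1)\int V\cdot\nabla\varphi=(p-1)\lambda\int f(u)\varphi$ gives $Lc=p\lambda f(u)$.

\emph{Length of the gradient.} Apply \eqref{eq:trans} to $\mathbf n_i\varphi$ and sum. We have $\sum_i\mathbf n_i\nabla u_i=H\mathbf n=\nabla|\nabla u|$ and $\nabla\mathbf n_i=|\nabla u|^{-1}(\nabla u_i-\mathbf n_iH\mathbf n)$. Hence $L|\nabla u|=-\mathcal G$ with
\[
\mathcal G=\sum_iA\nabla u_i\cdot\nabla\mathbf n_i=\frac1{|\nabla u|}\Big[\sum_iA\nabla u_i\cdot\nabla u_i-AH\mathbf n\cdot H\mathbf n\Big].
\]
The bracket equals $|\nabla u|^{p-2}$ times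
\[
\big(|H|^2+(p-2)|H\mathbf n|^2\big)-\big(|H\mathbf n|^2+(p-2)h_{\mathbf{nn}}^2\big)=\big(|PHP|^2+|PH\mathbf n|^2\big)+(p-2)|PH\mathbf n|^2 .
\]

\emph{The Hessian.} The equation reads $-\lambda f(u)=\operatorname{tr}(AH)=|\nabla u|^{p-2}\big(\operatorname{tr}PHP+(p-1)h_{\mathbf{nn}}\big)$. So $(p-1)|\nabla u|^{p-2}|h_{\mathbf{nn}}|\le\lambda f(u)+\sqrt n\,|\nabla u|^{p-2}\tau$, and $|H|\le|h_{\mathbf{nn}}|+\sqrt2\,\tau$.
\end{proof}

\subsection{The basic estimate}

By \eqref{eq:hess}, the full Hessian is controlled by $\tau$ and $f(u)$. The function $|\nabla u|$ produces $\tau$, the function $-X\cdot\nabla u$ produces $f(u)$, and both are subsolutions of $L$. This suggests testing with their sum.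

\begin{proposition}\label{prop:basic}
Let $\kappa>0$, $z\in\mathbb R^n$, $X=x-z$ and
\[
\zeta=|\nabla u|-\kappa\,X\cdot\nabla u .
\]
Let $\eta\ge0$ be Lipschitz with compact support in $\mathbb R^n$, and assume $\kappa X\cdot\nu\ge1$ on $\partial\Omega\cap\operatorname{supp}\eta$. Then
\[
\lambda\int_\Omega f(u)\,\zeta_+\eta^2+\int_{\Omega\setminus Z}|\nabla u|^{p-2}|D^2u|\,\zeta_+\eta^2\le C\,\Sigma ,
\]
where $C$ depends only on $n,p,\kappa,z,\eta$.
\end{proposition}

\begin{proof}
The function $\zeta$ is continuous on $\overline\Omega$, $C^1$ off $Z$, zero on $Z$, and equal to $|\nabla u|(1-\kappa X\cdot\nu)\le0$ on $\partial\Omega\cap\operatorname{supp}\eta$. By Lemma~\ref{lem:id}, $L\zeta=-(\mathcal G+\kappa p\lambda f(u))$, and $|\zeta|\le C|\nabla u|$ on $\operatorname{supp}\eta$. Lemma~\ref{lem:sub} gives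
\[
\min(1,p-1)\int_{\Omega\setminus Z}|\nabla u|^{p-3}\tau^2\zeta_+\eta^2+\kappa p\lambda\int_\Omega f(u)\zeta_+\eta^2\le C\int_\Omega|\nabla u|^p|\nabla\eta|^2\le C\Sigma .
\]
Multiply \eqref{eq:hess} by $\zeta_+\eta^2$ and integrate. The term with $f(u)$ has just been bounded, and by the Cauchy--Schwarz inequality
\[
\int_{\Omega\setminus Z}|\nabla u|^{p-2}\tau\,\zeta_+\eta^2\le\Big(\int_{\Omega\setminus Z}|\nabla u|^{p-3}\tau^2\zeta_+\eta^2\Big)^{1/2}\Big(\int_\Omega|\nabla u|^{p-1}\zeta_+\eta^2\Big)^{1/2}\le C\Sigma .\qedhere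
\]
\end{proof}

\begin{remark}
With a constant vector $e$ in place of $\kappa X$, one has $L(|\nabla u|-e\cdot\nabla u)=-\mathcal G$. This controls $\tau$ but not $f(u)$, hence not $h_{\mathbf{nn}}$. This is why a dilation is used even near a boundary point, where $\kappa X$ will be almost constant.
\end{remark}

\section{Two choices of the dilation}\label{sec:choices}

Proposition~\ref{prop:basic} is the only place where stability enters. We apply it once with $\kappa X$ short and once with $\kappa X$ close to the inner normal.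

\subsection{Interior estimates}

\begin{corollary}\label{cor:int}
For every Lipschitz $\eta\ge0$ with compact support in $\Omega$,
\[
\lambda\int_\Omega f(u)|\nabla u|\,\eta^2+\int_{\Omega\setminus Z}|\nabla u|^{p-1}|D^2u|\,\eta^2+\big\||\nabla u|^p\eta^2\big\|_{L^{n/(n-1)}(\Omega)}\le C_\eta\Sigma .
\]
\end{corollary}

\begin{proof}
Let $\Omega\subset B_R(0)$, $z=0$ and $\kappa=1/(2R)$. Then $|\kappa X|\le\frac12$ in $\Omega$, so $\zeta\ge\frac12|\nabla u|$, and the boundary condition in Proposition~\ref{prop:basic} is void. This bounds the first two terms. For the third, let $h_\varepsilon=(|\nabla u|^p-\varepsilon)_+\eta^2$, which is admissible. Since $|\nabla|\nabla u||\le|D^2u|$,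
\[
\int|\nabla h_\varepsilon|\le p\int_{\Omega\setminus Z}|\nabla u|^{p-1}|D^2u|\eta^2+2\int|\nabla u|^p\eta|\nabla\eta|\le C_\eta\Sigma .
\]
Apply the Sobolev inequality to $h_\varepsilon$ and let $\varepsilon\downarrow0$ by monotone convergence.
\end{proof}

\subsection{Boundary patches}\label{sub:patch}

If $\eta$ does not vanish on $\partial\Omega$, we need $\kappa X\cdot\nu\ge1$ there, and $\zeta$ can no longer be comparable to $|\nabla u|$. It then plays a different role. Since $\zeta=|\nabla u|(1-\kappa X\cdot\mathbf n)$, if $\kappa X$ is close to $\nabla d$ then $\zeta_+/|\nabla u|$ is small where $\mathbf n$ is close to $\nabla d$ and is of order one elsewhere. So $\zeta_+$ detects the region where the gradient is far from normal, and it vanishes on the boundary itself.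

Let $\theta=b/12$; the value is dictated by \eqref{eq:point} below. Fix $\rho\in(0,\delta_0]$ with $2\rho\,(1+\sup_{\{|d|<2\delta_0\}}|D^2d|)\le\theta$. Cover $\partial\Omega$ by balls $B_\rho(x_j)$, $x_j\in\partial\Omega$, $j=1,\dots,m$, and fix $\delta_1\in(0,\delta_0/2]$ with $\Omega_{\delta_1}\subset\bigcup_jB_\rho(x_j)$; this is possible because the part of $\overline\Omega$ that is not covered is compact and disjoint from $\partial\Omega$. Put the center of the $j$-th dilation at unit distance behind $x_j$:
\[
X_j=x-x_j+\nu(x_j),\qquad\kappa=\frac1{1-\theta},\qquad\zeta_j=|\nabla u|-\kappa X_j\cdot\nabla u .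
\]
The ball $B_{2\rho}(x_j)$ is convex and lies in $\{|d|<2\delta_0\}$, and $\nu(x_j)=\nabla d(x_j)$. Therefore
\begin{equation}\label{eq:close}
|X_j-\nabla d|\le|x-x_j|+|\nabla d(x_j)-\nabla d(x)|\le\theta\quad\text{in }B_{2\rho}(x_j).
\end{equation}
It follows that $X_j\cdot\nabla d\ge1-\theta$, so $\kappa X_j\cdot\nu\ge1$ on $\partial\Omega\cap B_{2\rho}(x_j)$, and that $\kappa|X_j|\le\frac{1+\theta}{1-\theta}\le2$, so $|\zeta_j|\le3|\nabla u|$ in $\overline\Omega\cap B_{2\rho}(x_j)$. Let $0\le\eta_j\le1$ be smooth, equal to $1$ on $B_\rho(x_j)$, with support in $B_{2\rho}(x_j)$. None of these choices depends on $\lambda$. Define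
\[
S=\sum_{j=1}^m(\zeta_j)_+\eta_j^2,\qquad Q=\sum_{j=1}^m|\nabla u|^{p-2}(\zeta_j)_+^2\eta_j^2\quad(Q=0\text{ on }Z).
\]

\begin{lemma}\label{lem:dich}
At every point of $\Omega_{\delta_1}\setminus Z$ at least one of the following holds:
\begin{itemize}
\item[(a)] $\mathbf n\cdot\nabla d\ge1-3\theta$;
\item[(b)] $|\nabla u|\le\theta^{-1}S$ and $|\nabla u|^p\le\theta^{-2}Q$.
\end{itemize}
\end{lemma}

\begin{proof}
The point lies in some $B_\rho(x_j)$, where $\eta_j=1$. If $\zeta_j>\theta|\nabla u|$, the $j$-th terms of $S$ and $Q$ give (b). Otherwise $\mathbf n\cdot X_j=\kappa^{-1}(1-\zeta_j/|\nabla u|)\ge(1-\theta)^2$, and \eqref{eq:close} gives $\mathbf n\cdot\nabla d\ge(1-\theta)^2-\theta\ge1-3\theta$.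
\end{proof}

The function $Q$ has the homogeneity of $|\nabla u|^p$ and vanishes on $\partial\Omega$. An $L^1$ bound on its gradient therefore shows that a layer of width $\delta$ carries only the fraction $C\delta$ of $\Sigma$.

\begin{lemma}\label{lem:Q}
We have $\lambda\int_\Omega f(u)S\le C\Sigma$, and $\int_{\Omega_\delta}Q\le C\delta\,\Sigma$ for $0<\delta\le\delta_0$.
\end{lemma}

\begin{proof}
Fix $j$ and drop the index. Proposition~\ref{prop:basic} applies to $\zeta$ and $\eta$, and gives the first bound after summing over $j$. For the second let $h=h_\varepsilon=|\nabla u|^{p-2}(\zeta-\varepsilon)_+^2\eta^2$, which is admissible for the reason given in the proof of Lemma~\ref{lem:sub}. On $\operatorname{supp}\eta$ we have $\nabla\zeta=D^2u\,(\mathbf n-\kappa X)-\kappa\nabla u$, so $|\nabla\zeta|\le3|D^2u|+2|\nabla u|$, and $(\zeta-\varepsilon)_+\le\zeta_+\le3|\nabla u|$. Differentiating the three factors of $h$,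
\[
|\nabla h|\le|p-2|\,|\nabla u|^{p-3}|D^2u|\,\zeta_+^2\eta^2+2|\nabla u|^{p-2}\zeta_+|\nabla\zeta|\,\eta^2+|\nabla u|^{p-2}\zeta_+^2|\nabla\eta^2|,
\]
which is at most $C|\nabla u|^{p-2}|D^2u|\zeta_+\eta^2+C|\nabla u|^p$. By Proposition~\ref{prop:basic}, $\int_\Omega|\nabla h|\le C\Sigma$ with $C$ independent of $\varepsilon$. Since $h=0$ near $\partial\Omega$, for a.e.\ $y\in\partial\Omega$ and all $t<\delta$ we have $h(\Phi(y,t))\le\int_0^\delta|\nabla h|(\Phi(y,s))\,ds$. Using $J\le2$ and then $J\ge\frac12$,
\[
\int_{\Omega_\delta}h\le2\delta\int_{\partial\Omega}\int_0^\delta|\nabla h|(\Phi(y,s))\,ds\,dy\le4\delta\int_\Omega|\nabla h|\le C\delta\Sigma .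
\]
Let $\varepsilon\downarrow0$ and sum over $j$.
\end{proof}

\section{The Pohozaev identity and the boundary estimates}\label{sec:poho}

Conservation of energy in one dimension comes from multiplying the equation by $u'$. In higher dimensions we multiply by $Y\cdot\nabla u$ for a vector field $Y$. Let
\[
T=|\nabla u|^{p-2}\nabla u\otimes\nabla u-\tfrac1p|\nabla u|^pI\qquad(T=0\text{ on }Z),
\]
a symmetric matrix with $|T|\le C|\nabla u|^p$, and write $T:DY=\sum_{ij}T_{ij}\partial_jY_i$.

\begin{lemma}\label{lem:poho}
For every Lipschitz vector field $Y$ on $\overline\Omega$,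
\begin{equation}\label{eq:poho}
b\int_{\partial\Omega}|\nabla u|^p\,Y\cdot\nu=\lambda\int_\Omega f(u)\,Y\cdot\nabla u-\int_\Omega T:DY,
\end{equation}
\begin{equation}\label{eq:F}
\int_\Omega f(u)\,Y\cdot\nabla u=-\int_\Omega F(u)\operatorname{div}Y .
\end{equation}
\end{lemma}

\begin{proof}
Identity \eqref{eq:F} is the divergence theorem for the Lipschitz field $F(u)Y$, which vanishes on $\partial\Omega$. For \eqref{eq:poho}, note that $T\in C^1(\overline\Omega\setminus Z)$ with
\[
\sum_j\partial_jT_{ij}=\sum_ju_{ij}V_j+u_i\operatorname{div}V-\sum_jV_ju_{ij}=-\lambda f(u)u_i ,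
\]
and that $T\nu=b|\nabla u|^p\nu$ on $\partial\Omega$ by Lemma~\ref{lem:reg}. To avoid $Z$, let $\chi_\varepsilon=\chi(|\nabla u|/\varepsilon)$ with $\chi$ smooth, $0\le\chi\le1$, $\chi=0$ on $[0,1]$ and $\chi=1$ on $[2,\infty)$. For small $\varepsilon$, $\chi_\varepsilon=1$ on $\partial\Omega$. The field $\chi_\varepsilon TY$ is Lipschitz on $\overline\Omega$, and since $\nu$ points inward,
\[
-b\int_{\partial\Omega}|\nabla u|^pY\cdot\nu=\int_\Omega\chi_\varepsilon\big(-\lambda f(u)Y\cdot\nabla u+T:DY\big)+\int_\Omega\nabla\chi_\varepsilon\cdot TY .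
\]
In the first integral on the right, $\chi_\varepsilon\to1$ off $Z$, and the bounded factor in parentheses vanishes on $Z$. With $U_\varepsilon=\{\varepsilon<|\nabla u|<2\varepsilon\}$, the last integral is at most
\[
C_Y\int_{U_\varepsilon}\varepsilon^{-1}|D^2u|\,|\nabla u|^p\le2C_Y\int_{U_\varepsilon}|\nabla u|^{p-1}|D^2u| .
\]
The function $|\nabla u|^{p-1}|D^2u|$ is integrable on $\Omega\setminus Z$: on a compact neighborhood of $Z$ in $\Omega$ by Corollary~\ref{cor:int}, and on the rest because it is bounded there by Lemma~\ref{lem:reg}. As $\mathbf 1_{U_\varepsilon}\to0$ pointwise, the last integral tends to $0$.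
\end{proof}

We use only fields $Y=\gamma(d)\nabla d$, with $\gamma$ continuous, piecewise $C^1$, and zero on $[\delta_0,\infty)$. For them $DY=\gamma'(d)\nabla d\otimes\nabla d+\gamma(d)D^2d$ and $\operatorname{div}Y=\gamma'(d)+\gamma(d)\Delta d$, so \eqref{eq:poho} and \eqref{eq:F} combine to
\begin{equation}\label{eq:normal}
b\,\gamma(0)\int_{\partial\Omega}|\nabla u|^p=-\lambda\int_\Omega F(u)\big(\gamma'(d)+\gamma(d)\Delta d\big)-\int_\Omega\gamma'(d)\,T\nabla d\cdot\nabla d-\int_\Omega\gamma(d)\,T:D^2d .
\end{equation}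
On a half-line, with $d=x$, this says $b\gamma(0)|u'(0)|^p=-\int\gamma'\,(b|u'|^p+\lambda F(u))$, which is conservation of energy. The difficulty is that $\int F(u)$ is not controlled near $\partial\Omega$ at this stage. But $F(u)\ge0$, so the first term on the right has a sign wherever $\gamma'+\gamma\Delta d$ has one. A profile that increases fast enough near $0$ gives an upper bound for the boundary integral; a profile that decreases fast enough gives a lower bound.

\begin{proposition}[boundary trace]\label{prop:trace}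
Let $\chi_0\ge0$ be smooth, $\chi_0=1$ on $[0,\delta_0/2]$ and $\chi_0=0$ on $[\delta_0,\infty)$, and let $Y_0=e^{\mu d}\chi_0(d)\nabla d$. Then
\begin{equation}\label{eq:trace}
\lambda\int_\Omega f(u)\,Y_0\cdot\nabla u\le C(\Sigma+1),\qquad\int_{\partial\Omega}|\nabla u|^p\le C(\Sigma+1),\qquad M\le C(\Sigma+1)^b .
\end{equation}
\end{proposition}

\begin{proof}
A profile that starts increasing must come back to zero, and there the sign is lost. So we first bound $F(u)$ on the compact set $K=\{\delta_0/2\le d\le\delta_0\}$. Cover $K$ by finitely many balls $B_i$ of radius $\delta_0/4$ centered in $K$; their closures lie in $\{d\ge\delta_0/4\}$. By Lemma~\ref{lem:finite} there is $s_0$ with $|\{u^\star>s_0\}\cap B_i|\le\frac12|B_i|$ for all $i$. Since $u\le u^\star$, the function $v=(F(u)-F(s_0))_+$ vanishes on a set $N\subset B_i$ with $|N|\ge\frac12|B_i|$. If $\bar v$ is the mean of $v$ on $B_i$, then $|N|\bar v\le\int_{B_i}|v-\bar v|$, so $\int_{B_i}v=|B_i|\bar v\le2\int_{B_i}|v-\bar v|\le C\int_{B_i}|\nabla v|$ by the Poincar\'e inequality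 in a ball. As $|\nabla v|\le f(u)|\nabla u|$, Corollary~\ref{cor:int} gives
\[
\lambda\int_{B_i}F(u)\le\lambda F(s_0)|B_i|+C\lambda\int_{B_i}f(u)|\nabla u|\le C(\Sigma+1).
\]
On $\Omega_{\delta_0/2}$ we have $\operatorname{div}Y_0=e^{\mu d}(\mu+\Delta d)\ge0$, and $Y_0=0$ where $d\ge\delta_0$. By \eqref{eq:F}, $\lambda\int f(u)Y_0\cdot\nabla u\le C\lambda\int_KF(u)\le C(\Sigma+1)$. The second bound follows from \eqref{eq:poho}, since $Y_0\cdot\nu=1$ on $\partial\Omega$ and $|T:DY_0|\le C|\nabla u|^p$. The third follows from Lemma~\ref{lem:flux} and H\"older's inequality on $\partial\Omega$, because $(p-1)/p=b$.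
\end{proof}

\begin{proposition}[no concentration at the boundary]\label{prop:layer}
For $0<\delta\le\delta_1$,
\[
\int_{\Omega_\delta}|\nabla u|^p\le C\delta\,(\Sigma+1),
\]
with $C$ independent of $\delta$.
\end{proposition}

\begin{proof}
Take $\gamma(t)=(1-t/\delta)_+$ in \eqref{eq:normal}. On $\Omega_\delta$ we have $\gamma'(d)+\gamma(d)\Delta d\le-\delta^{-1}+\mu\le0$, because $\mu\delta\le\mu\delta_0\le1$, so the term with $F(u)$ is nonnegative and can be dropped. With $0\le\gamma\le1$ and \eqref{eq:trace},
\begin{equation}\label{eq:lower}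
\frac1\delta\int_{\Omega_\delta}T\nabla d\cdot\nabla d\le b\int_{\partial\Omega}|\nabla u|^p+C\Sigma\le C(\Sigma+1).
\end{equation}
Off $Z$ the integrand is $T\nabla d\cdot\nabla d=|\nabla u|^p\big[(\mathbf n\cdot\nabla d)^2-\frac1p\big]$, which is negative when $\mathbf n$ is nearly tangential. We claim that
\begin{equation}\label{eq:point}
|\nabla u|^p\le\frac2b\,T\nabla d\cdot\nabla d+\Big(1+\frac2b\Big)\theta^{-2}Q\qquad\text{in }\Omega_{\delta_1}.
\end{equation}
On $Z$ both sides vanish. Off $Z$ we use Lemma~\ref{lem:dich}. In case (a), $(\mathbf n\cdot\nabla d)^2-\frac1p\ge1-6\theta-\frac1p=\frac b2$, so the first term on the right already dominates $|\nabla u|^p$, and $Q\ge0$. In case (b), $|\nabla u|^p\le\theta^{-2}Q$ and $T\nabla d\cdot\nabla d\ge-|\nabla u|^p\ge-\theta^{-2}Q$, so the right side is at least $\theta^{-2}Q$. Integrating \eqref{eq:point} over $\Omega_\delta$ and using \eqref{eq:lower} and Lemma~\ref{lem:Q} completes the proof.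
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:close}

For $\delta\in(0,\delta_1]$ and $s>0$, split $\Omega$ into the layer $\Omega_\delta$, the set $\{d\ge\delta\}\cap\{u^\star<s\}$ and the set $\{d\ge\delta\}\cap\{u^\star\ge s\}$. On the first use Proposition~\ref{prop:layer}. On the second use Lemma~\ref{lem:flux} and \eqref{eq:trace}. On the third use H\"older's inequality with exponents $n/(n-1)$ and $n$, and Corollary~\ref{cor:int} with a cutoff $\eta_\delta$ equal to $1$ on $\{d\ge\delta\}$. This gives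
\[
\Sigma\le C_1\delta\,(\Sigma+1)+C_2s\,(\Sigma+1)^b+C_3(\delta)\,|\{u^\star\ge s\}|^{1/n}\,\Sigma ,
\]
where $C_1$ and $C_2$ depend on none of $\lambda,\delta,s$, and $C_3(\delta)$ depends on neither $\lambda$ nor $s$. Fix $\delta$ with $C_1\delta\le\frac14$, and then, by Lemma~\ref{lem:finite}, fix $s$ with $C_3(\delta)|\{u^\star\ge s\}|^{1/n}\le\frac14$. Since $\Sigma<\infty$, the first and third terms can be absorbed: $\Sigma+1\le2+2C_2s(\Sigma+1)^b\le(2+2C_2s)(\Sigma+1)^b$. As $1-b=\frac1p$,
\[
\Sigma_\lambda+1\le(2+2C_2s)^p\qquad\text{for all }\lambda\in[\lambda^\star/2,\lambda^\star).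
\]
Now \eqref{eq:trace} bounds $\int_{\partial\Omega}|\nabla u_\lambda|^p$ and $\int_\Omega f(u_\lambda)=M_\lambda/\lambda$.

Since $f$ is continuous and increasing and $u^\star<\infty$ a.e., $f(u_\lambda)\uparrow f(u^\star)$ a.e., and monotone convergence gives $f(u^\star)\in L^1(\Omega)$. The family $u_\lambda$ is bounded in the reflexive space $W^{1,p}_0(\Omega)$. Along any sequence $\lambda_k\uparrow\lambda^\star$ a subsequence converges weakly, hence in $L^p(\Omega)$ by Rellich's theorem, and its limit must be the pointwise limit $u^\star$. So $u^\star\in W^{1,p}_0(\Omega)$ and $u_\lambda\rightharpoonup u^\star$ weakly as $\lambda\uparrow\lambda^\star$. \qed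

\begin{remark}[use of the hypotheses]\label{rem:hyp}
Superlinearity \eqref{eq:super} was used only in Lemma~\ref{lem:finite}. Minimality (E1) was used only in Lemma~\ref{lem:stab}, and (E2) only through $u_\lambda\le u^\star$ and the monotone passage to the limit. Monotonicity of $f$ entered in Lemma~\ref{lem:stab} and in that passage to the limit; no estimate depends on the size of $f'$. Positivity of $f$ gives the Hopf lemma, the sign of $L\zeta$, and $F\ge0$. The condition $p>1$ makes $\min(1,p-1)$ and $b$ positive; for $b=0$ the boundary term in \eqref{eq:poho} would disappear.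
\end{remark}

\section{The limit function: proof of Theorem~\ref{thm:limit}}\label{sec:limit}

By Theorem~\ref{thm:main}, $\Sigma_\lambda\le C$, so all estimates above are now uniform bounds.

(i) Taking $\varphi=u_\lambda$ in \eqref{eq:weak} gives $\lambda\int f(u_\lambda)u_\lambda=\Sigma_\lambda\le C$, and monotone convergence gives $f(u^\star)u^\star\in L^1(\Omega)$. Taking $\varphi=u^\star-u_\lambda\in W^{1,p}_0(\Omega)$, which is nonnegative, gives
\[
\int a(\nabla u_\lambda)\cdot\nabla u^\star-\int|\nabla u_\lambda|^p=\lambda\int f(u_\lambda)(u^\star-u_\lambda)\ge0 .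
\]
By H\"older's inequality $\|\nabla u_\lambda\|_p^p\le\|\nabla u_\lambda\|_p^{p-1}\|\nabla u^\star\|_p$, that is, $\|\nabla u_\lambda\|_p\le\|\nabla u^\star\|_p$. In the uniformly convex space $L^p(\Omega;\mathbb R^n)$, weak convergence together with $\limsup\|\nabla u_\lambda\|_p\le\|\nabla u^\star\|_p$ implies strong convergence. Every sequence $\lambda_k\uparrow\lambda^\star$ then has a subsequence along which $\nabla u_{\lambda_k}\to\nabla u^\star$ a.e.\ and $|\nabla u_{\lambda_k}|\le g$ with $g\in L^p(\Omega)$. By dominated convergence $a(\nabla u_{\lambda_k})\to a(\nabla u^\star)$ in $L^{p/(p-1)}$, so the left side of \eqref{eq:weak} passes to the limit. The right side does too, since $f(u_\lambda)|\varphi|\le f(u^\star)\|\varphi\|_\infty\in L^1(\Omega)$.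

(ii) We need to extend the bound on $f(u)|\nabla u|=|\nabla F(u)|$ from Corollary~\ref{cor:int} up to the boundary. The first estimate in \eqref{eq:trace} controls the normal component of $\nabla F(u)$, and $S$ takes care of the points where the gradient is far from normal. On $\Omega_{\delta_1}$ we have $Y_0=e^{\mu d}\nabla d$ with $1\le e^{\mu d}\le e$, and
\[
|\nabla u|\le2\,Y_0\cdot\nabla u+(1+2e)\,\theta^{-1}S .
\]
Indeed, this is trivial on $Z$. In case (a) of Lemma~\ref{lem:dich}, $Y_0\cdot\nabla u\ge(1-3\theta)|\nabla u|\ge\frac12|\nabla u|$. In case (b), $|\nabla u|\le\theta^{-1}S$ and $Y_0\cdot\nabla u\ge-e|\nabla u|\ge-e\theta^{-1}S$. Multiply by $\lambda f(u)$ and integrate over $\Omega_{\delta_1}$. The term with $S$ is bounded by Lemma~\ref{lem:Q}, and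
\[
\lambda\int_{\Omega_{\delta_1}}f(u)Y_0\cdot\nabla u\le\lambda\int_\Omega f(u)Y_0\cdot\nabla u+C\lambda\int_{\{d\ge\delta_1\}}f(u)|\nabla u|\le C
\]
by \eqref{eq:trace} and Corollary~\ref{cor:int}. Using Corollary~\ref{cor:int} once more on $\{d\ge\delta_1\}$, we get $\int_\Omega|\nabla F(u_\lambda)|\le C$. Since $F(u_\lambda)\in C^1(\overline\Omega)$ vanishes on $\partial\Omega$, the Sobolev inequality bounds it in $L^{n/(n-1)}(\Omega)$, hence in $W^{1,1}_0(\Omega)$, and monotone convergence gives $F(u^\star)\in L^{n/(n-1)}(\Omega)$.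

(iii) By (i) we may let $\lambda\uparrow\lambda^\star$ in Proposition~\ref{prop:layer}, which gives the first claim for $\delta\le\delta_1$. By Corollary~\ref{cor:int}, $|\nabla u_\lambda|^p$ is bounded in $L^{n/(n-1)}(K)$ for each compact $K\subset\Omega$. Fatou's lemma along a sequence with $\nabla u_{\lambda_k}\to\nabla u^\star$ a.e.\ gives the second claim. \qed

\section{The role of superlinearity: proof of Theorem~\ref{thm:growth}}\label{sec:growth}

If $u^\star<\infty$ a.e., the conclusion of Lemma~\ref{lem:finite} holds. By Remark~\ref{rem:hyp} the proof of Theorem~\ref{thm:main} applies without change, and Section~\ref{sec:limit} does not use \eqref{eq:super}.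

For the converse we show that $f(\infty)=\infty$. Suppose that $f$ is bounded, extend it by $f(0)$ to $t<0$, and let $\lambda>\lambda^\star$. The direct method with $g=\lambda f$ gives $v\in W^{1,p}_0(\Omega)$ with $0<-\Delta_pv=\lambda f(v)\le\lambda\sup f$. Let $\Omega\subset B_R(0)$, $p'=p/(p-1)$ and $\bar v=k(R^{p'}-|x|^{p'})$. Since $(p'-1)(p-1)=1$, we have $a(\nabla\bar v)=-(kp')^{p-1}x$ and $-\Delta_p\bar v=n(kp')^{p-1}$. For large $k$, (A) gives $0\le v\le\bar v$. By (B) and (C), $v$ is a regular solution of \eqref{eq:P}, which contradicts (E3). Hence $f(u^\star)=\infty$ on $\{u^\star=\infty\}$, and this set is null if $f(u^\star)\in L^1(\Omega)$.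

For the last assertion take $p=2$ and $f(t)=1+t$, so that $f(t)/t\to1$, and let $\lambda_1$, $\varphi_1$ be as in Section~\ref{sec:model}. Testing with $\varphi_1$, any regular solution satisfies
\begin{equation}\label{eq:lin}
(\lambda_1-\lambda)\int_\Omega u\,\varphi_1=\lambda\int_\Omega\varphi_1>0,
\end{equation}
so there is none for $\lambda\ge\lambda_1$. For $\lambda<\lambda_1$ the form $\int|\nabla w|^2-\lambda w^2$ is coercive on $W^{1,2}_0(\Omega)$, so $-\Delta u-\lambda u=\lambda$ has a unique solution $u_\lambda$, smooth up to the boundary. If $w\in W^{1,2}_0(\Omega)$ and $-\Delta w-\lambda w\ge0$, testing with $w_-=\max(-w,0)$ gives $\int|\nabla w_-|^2-\lambda w_-^2\le0$, so $w\ge0$. Applied to $u_\lambda$ this gives $u_\lambda\ge0$, and then $u_\lambda>0$ by (C). Applied to $w=u_{\lambda'}-u_\lambda$ with $\lambda<\lambda'<\lambda_1$, for which $-\Delta w-\lambda w=(\lambda'-\lambda)(1+u_{\lambda'})>0$, it gives monotonicity. Thus (E1)--(E3) hold with $\lambda^\star=\lambda_1$. By \eqref{eq:lin}, $\int u_\lambda\varphi_1\to\infty$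 as $\lambda\uparrow\lambda_1$, so $\int(1+u^\star)\varphi_1=\infty$. Since $\varphi_1$ is bounded, $f(u^\star)\notin L^1(\Omega)$. \qed

\begin{thebibliography}{9}

\bibitem{CS} Daniele Castorina and Manel Sanchon, \emph{Regularity of stable solutions of $p$-Laplace equations through geometric Sobolev type inequalities}, arXiv:1201.3486 (2012).

\bibitem{GT} Gilbarg and Trudinger, Theorems 6.14 and 8.32.

\bibitem{Li} Lieberman (1988).

\bibitem{Va} V\'azquez (1984).

\end{thebibliography}
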